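# A nine-gon of rational curves, a $(-3)$-curve through one corner, and a non-rational surface with simply connected smooth locus

## 1. The nine-gon, the extra curve, and the surface obtained by contraction

Picture a smooth projective surface $X$ containing ten smooth rational curves. Nine of them, $\Theta_0,\Theta_1,\dots,\Theta_8$, form a cycle: $\Theta_k$ meets $\Theta_{k+1}$ once, transversally, $\Theta_8$ meets $\Theta_0$ in the same way, and there are no other intersections. Each has $\Theta_k^2=-2$. The tenth curve $C$ has $C^2=-3$. It passes through the corner $\Theta_0\cap\Theta_1$, transversally to both sides, and meets no other point of the nine-gon.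

Now leave $\Theta_0$ out. The other nine curves form a chain
$$D=C+\Theta_1+\Theta_2+\cdots+\Theta_8$$
with self-intersections $(-3,-2,-2,-2,-2,-2,-2,-2,-2)$. Contract this chain to a point and call the result $S$. The omitted side $\Theta_0$ survives as a curve through the singular point, and it will control the fundamental group of the smooth locus.

Here is what this is for. Write $S^0=S\setminus\operatorname{Sing}(S)$ for the smooth locus of a surface $S$. The following conjecture is taken from János Kollár, "Einstein metrics on 5-dimensional Seifert bundles", arXiv:math/0408184 (2004).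

**Conjecture.** Let $S$ be a projective surface with quotient singularities such that $H^2(S,\mathbb Q)\cong\mathbb Q$ and $S^0$ is simply connected. Then $S$ is rational.

The conjecture is false, and the contraction just described is a counterexample once $X$ is chosen well.

**Theorem A.** There is a smooth projective surface $X$ with an elliptic fibration $\psi:X\to\mathbb P^1$, with $6K_X\sim F_X$ ($F_X$ a fibre), $p_g=q=0$ and $H_1(X,\mathbb Z)=0$, containing a chain $D$ of nine smooth rational curves with self-intersections $(-3,-2,-2,-2,-2,-2,-2,-2,-2)$. The contraction $X\to S$ of $D$ gives a projective surface $S$ with one singular point, of type $\frac1{19}(1,9)$, with $H^2(S,\mathbb Q)\cong\mathbb Q$ and $\pi_1(S^0)=1$, and $S$ is not rational.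

The fibration $\psi$ has multiple fibres of multiplicities $2$ and $3$, and the nine-gon supports the triple one. The second theorem says what any counterexample must look like. It is not needed for the first.

**Theorem B.** Let $S$ satisfy the hypotheses of the conjecture and be non-rational, with minimal resolution $\tilde S$. Then $S$ is singular, $K_S$ is ample, $\tilde S$ is simply connected with $p_g=q=0$, and $\kappa(\tilde S)\in\{1,2\}$. If $\kappa(\tilde S)=1$, the minimal model of $\tilde S$ is an elliptic surface over $\mathbb P^1$ with exactly two multiple fibres, of coprime multiplicities.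

Everything is over $\mathbb C$. We write $\sim$ for linear and $\equiv$ for numerical equivalence, $e(\cdot)$ for the topological Euler number, $\omega=e^{2\pi i/3}$, and $\mu_n$ for the group of $n$-th roots of unity.

## 2. Quotient singularities, elliptic fibres, and cube roots

**Definition (quotient singularity).** A surface germ is a quotient singularity if it is analytically $\mathbb C^2/G$ with $G$ a finite group. Type $\frac1n(1,q)$, with $\gcd(n,q)=1$, means $G=\mu_n$ acting by $\zeta(u,v)=(\zeta u,\zeta^qv)$.

The action of $\mu_n$ is free off the origin, so a punctured ball neighbourhood of a $\frac1n(1,q)$ point has fundamental group $\mathbb Z/n$. The minimal resolution has as exceptional set a chain of smooth rational curves with self-intersections $-c_1,\dots,-c_r$, where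
$$\frac nq=[c_1,\dots,c_r]=c_1-\cfrac1{c_2-\cfrac1{\ddots}},\qquad c_i\ge2 .$$
Conversely, contracting a chain with these self-intersections produces the singularity $\frac1n(1,q)$, and $n$ is the absolute value of the determinant of the intersection matrix. Quotient singularities are rational singularities, and they are $\mathbb Q$-factorial: every Weil divisor has a Cartier multiple. We also use a theorem of Artin (1962): contracting a curve on a projective surface to rational singularities gives a projective surface.

*Example: the $A_2$-point $\frac13(1,2)$.* It is used three times below. The invariant monomials $u^av^b$ are those with $a\equiv b\pmod 3$, and each is a product of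
$$x=u^3,\qquad y=v^3,\qquad w=uv,\qquad\text{with } w^3=xy .$$
So $\mathbb C^2/\mu_3$ is the surface $w^3=xy$. Its minimal resolution is covered by three charts, with coordinates $(x,\ w/x)$, $(p,q)=(x/w,\ y/w)$, and $(y,\ w/y)$. In the middle chart
$$x=p^2q,\qquad y=pq^2,\qquad w=pq, \tag{1}$$
and the exceptional curves are $e_1=\{p=0\}$ and $e_2=\{q=0\}$. In the first chart, with $a=x$ and $b=w/x$, we have $x=a$, $w=ab$, $y=a^2b^3$. There $e_2=\{a=0\}$, and $\{b=0\}$ is the strict transform of $\{v=0\}$. The third chart is symmetric. We read off three facts.

* Along $e_2$ the functions $(u^3,v^3,uv)$ vanish to orders $(1,2,1)$, and along $e_1$ to orders $(2,1,1)$.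
* The strict transform of $\{v=0\}$ crosses $e_2$ away from $e_1\cap e_2$, and that of $\{u=0\}$ crosses $e_1$ away from $e_1\cap e_2$.
* $w$ vanishes to order exactly $1$ along each of the four curves in the chain $\{u=0\},e_1,e_2,\{v=0\}$, and nowhere else.

Since $\operatorname{div}(w)\cdot e_i=0$, the last fact gives $e_i^2=-2$. Resolving an $A_k$-point is crepant: the canonical class of the resolution is the pullback.

*Elliptic fibrations.* Let $\varphi:Y\to\mathbb P^1$ be a relatively minimal elliptic surface with fibre class $F$. A fibre of type $I_n$ with $n\ge3$ is a reduced cycle of $n$ smooth rational $(-2)$-curves, with Euler number $n$. A multiple fibre is one of the form $mf$ with $m\ge2$. We use the following.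

* Kodaira's canonical bundle formula: $K_Y\sim(\chi(\mathcal O_Y)-2)F+\sum_i(m_i-1)f_i$, the sum over the multiple fibres $m_if_i$. In particular $K_Y^2=0$, so Noether's formula reads $12\chi(\mathcal O_Y)=e(Y)$, and $e(Y)$ is the sum of the Euler numbers of the singular fibres.
* Zariski's lemma: the intersection form on the components of one fibre is negative semidefinite, and its radical is spanned over $\mathbb Q$ by the fibre.

*Cube roots.* Let $h$ be a rational function on a surface. Consider the normalization of the surface in the field obtained by adjoining $\sqrt[3]h$. Near a smooth point only $\operatorname{div}(h)$ modulo $3$ matters, because units have local cube roots and cubes can be absorbed. If $h$ is a unit times a cube, the cover is étale. If $h=x\cdot$unit$\cdot$cube with $x$ a coordinate, it is $w^3=x$: smooth and totally ramified along $\{x=0\}$. If $h=xy\cdot$unit$\cdot$cube with $x,y$ coordinates, it is $w^3=xy$, an $A_2$-point.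

*Lattices.* The lattice $A_2$ has basis $\beta_1,\beta_2$ with $\beta_i^2=2$, $\beta_1\cdot\beta_2=-1$. Then $A_2^*/A_2\cong\mathbb Z/3$, and every element of a nontrivial coset has norm $\equiv\frac23\pmod 2$. We write $A_2(-1)$ for the negative of this form.

## 3. Rational examples, and why vertical curves do not suffice

**The quadric cone.** Let $S=\{xy=z^2\}\subset\mathbb P^3$. Its only singularity is $\frac12(1,1)$. The resolution is the ruled surface $\mathbb F_2$ with $b_2=2$, and one curve is contracted, so $H^2(S,\mathbb Q)\cong\mathbb Q$. Projection from the vertex makes $S^0$ a line bundle over a conic, so $S^0$ is simply connected. And $S$ is rational: the conjecture holds here. The local group $\mathbb Z/2$ dies in $S^0$.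

**The cubic $xyz=w^3$.** This is $\mathbb P^2/\mu_3$, with $\mu_3$ acting by $\operatorname{diag}(1,\omega,\omega^2)$. It has three $A_2$-points and $H^2(S,\mathbb Q)\cong\mathbb Q$. Here $S^0=(\mathbb P^2\setminus\{3\text{ points}\})/\mu_3$ is a free quotient of a simply connected space, so $\pi_1(S^0)=\mathbb Z/3$. The hypothesis on $S^0$ is a real restriction even among rational surfaces.

**Smooth $S$.** If $S$ is smooth and non-rational, the hypotheses lead to $K_S$ ample and $K_S^2=9=3e(S)$. Yau's theorem then makes $S$ a ball quotient with infinite fundamental group, which is a contradiction. The details are in Section 12. So one has to look among singular surfaces.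

**First attempt: contract fibre components.** By Theorem B, a natural hunting ground is a minimal elliptic surface $X\to\mathbb P^1$ with $p_g=q=0$ and two multiple fibres of multiplicities $2$ and $3$. The canonical bundle formula gives
$$K_X\equiv\left(-1+\tfrac12+\tfrac23\right)F_X=\tfrac16F_X ,$$
and $e(X)=12$, so $b_2(X)=10$. To get $H^2(S,\mathbb Q)\cong\mathbb Q$ one must contract nine curves with negative definite intersection matrix. Fibres supply many $(-2)$-curves, so one tries those first. This stops at a definite place. All fibre components lie in $F_X^\perp$, which has rank $9$ and contains the isotropic class $F_X$. A negative definite subspace of $F_X^\perp$ injects into $F_X^\perp/F_X$, of rank $8$. So contracting vertical curves removes at most $8$ from the rank, and leaves $b_2\ge2$.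

At least one contracted curve $C$ must therefore be horizontal, and it must be smooth rational. Then $F_X\cdot C=6\,K_X\cdot C$ with $K_X\cdot C$ a positive integer, so $F_X\cdot C\ge6$ and $C^2=-2-K_X\cdot C\le-3$. The cheapest possibility is a rational six-section with $C^2=-3$. It should be paired with eight vertical $(-2)$-curves, and eight sides of a nine-gon would do. If the nine-gon $f$ underlies the triple fibre, then $C\cdot f=\frac13\cdot6=2$.

The position of $C$ matters. Suppose $C$ met $\Theta_0$ and $\Theta_3$ once each. Then $C+\Theta_1+\cdots+\Theta_8$ is a star with centre $\Theta_3$ and three branches: $(\Theta_2,\Theta_1)$, $(\Theta_4,\dots,\Theta_8)$, $C$, of determinants $3,6,3$. A star with three branches of determinants $n_1,n_2,n_3$ is the graph of a quotient singularity only if $\frac1{n_1}+\frac1{n_2}+\frac1{n_3}>1$, and here the sum is $\frac56$. Passing through the corner $\Theta_0\cap\Theta_1$ gives a chain instead.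

So we need an elliptic surface with a triple nine-gon, a double fibre, and a rational six-section through a corner. We obtain it as a triple cover of a rational elliptic surface $H$ that already has a double fibre. A triangle $I_3$ of $H$, totally ramified, becomes a triple nine-gon, because each corner turns into $w^3=xy$ and its resolution inserts two curves. A rational bisection of $H$ becomes the rational six-section.

## 4. A pencil of quartics: four triangles and a double fibre

The purpose of this section is to construct $H$ explicitly, so that its singular fibres and one special bisection can be seen by hand. Put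
$$\lambda=2m-11,\qquad \xi=2m^2-18m+19,\qquad \eta=(m-1)(9m-25)=9m^2-34m+25,$$
$$g=72m^3-400m^2+716m-361,\qquad Q_m(v)=\lambda v^4+6\xi v^2-8\eta v+\frac{3g}{\lambda}.$$

**Step 1: the discriminant.** We need to know for which $m$ the quartic $Q_m$ has multiple roots, and how badly. First,
$$\xi^2=4m^4-72m^3+400m^2-684m+361,\qquad\text{so}\qquad \xi^2+g=4m(m^3+8). \tag{2}$$
Next we claim
$$\xi^3-3\xi g+4\lambda\eta^2=8(m^6-20m^3-8). \tag{3}$$
Substituting $g=4(m^4+8m)-\xi^2$, the left side is $4\xi^3-12\xi(m^4+8m)+4\lambda\eta^2$, and

* $4\xi^3=32m^6-864m^5+8688m^4-39744m^3+82536m^2-77976m+27436$,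
* $-12\xi(m^4+8m)=-24m^6+216m^5-228m^4-192m^3+1728m^2-1824m$,
* $4\lambda\eta^2=648m^5-8460m^4+39776m^3-84264m^2+79800m-27500$.

The sum is $8m^6-160m^3-64$. Finally, with $t=m^3$ we have $t(t+8)^3-(t^2-20t-8)^2=64t^3-192t^2+192t-64$, that is,
$$[m(m^3+8)]^3-(m^6-20m^3-8)^2=64(m^3-1)^3. \tag{4}$$

For a quartic $av^4+bv^3+cv^2+dv+e$ one has $27\operatorname{disc}=4I^3-J^2$, where
$$I=12ae-3bd+c^2,\qquad J=72ace+9bcd-27ad^2-27eb^2-2c^3,$$
and a root of multiplicity at least $3$ forces $I=J=0$. For $Q_m$ this gives, by (2) and (3),
$$I=36(g+\xi^2)=144\,m(m^3+8),$$
$$J=1296\,\xi g-1728\,\lambda\eta^2-432\,\xi^3=-432(\xi^3-3\xi g+4\lambda\eta^2)=-3456(m^6-20m^3-8).$$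
Since $4\cdot144^3=3456^2$, identity (4) yields
$$27\operatorname{disc}(Q_m)=3456^2\cdot64\,(m^3-1)^3. \tag{5}$$

**Step 2: the double cover and its local shape.** We build $H$ first over $U=\mathbb P^1\setminus\{11/2\}$, where $\lambda$ is invertible at finite $m$. Let $W\to U$ be the double cover $y^2=Q_m(v)$ of $\mathbb P^1_v\times U$. Near $v=\infty$ use $z=1/v$, $\hat y=y/v^2$. Near $m=\infty$ use $\tau=1/m$, $y_1=y/m$ and the quartic $Q_m/m^2$, whose coefficients are regular at $\tau=0$ (there $\hat y=y_1/v^2$). These charts are compatible. Let $H|_U$ be the minimal resolution of $W$.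

Let $s$ be a local parameter on $U$. At a point off the branch curve, or over a simple root of the quartic at $s=0$, both $W$ and its fibre are smooth; in the second case $(y,s)$ are coordinates. At a double root, Weierstrass preparation and completing the square give $Q=\text{unit}\cdot(u^2-\delta(s))$ with $\delta(0)=0$. Rescaling $y$ by a square root of the unit, $W$ becomes $(u-y)(u+y)=\delta(s)$, that is,
$$X_1Y_1=\delta(s)=s^k\cdot\text{unit}.$$
So $W$ has an $A_{k-1}$-point (smooth if $k=1$). On the minimal resolution the node of the fibre is replaced by a chain of $k-1$ curves of self-intersection $-2$, and the fibre is reduced with normal crossings there. If all multiple roots at $s=0$ are double, factor $Q$ into pieces with pairwise nonvanishing resultants at $s=0$. The discriminant is then a unit times the product of the factors $\operatorname{disc}(u^2-\delta)=4\delta$, so the sum of the numbers $k$ is the order of the discriminant at $s=0$. We call $k$ the order of the double root.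

By (5) the discriminant has order $3$ at each $m$ with $m^3=1$. At $m=\infty$, since the discriminant has degree $6$ in the coefficients,
$$\operatorname{disc}(Q_m/m^2)=\operatorname{disc}(Q_m)/m^{12}=\text{const}\cdot\tau^3(1-\tau^3)^3 ,$$
again of order $3$. Over all other points of $U$, $W$ is smooth with smooth fibre of genus one.

**Step 3: the four triangles.** We show that the fibres of $H$ at $m=1,\omega,\omega^2,\infty$ are all of type $I_3$.

* $m=1$. Here $\lambda=-9$, $\xi=3$, $\eta=0$, $g=27$, so $Q_1=-9(v^2-1)^2$. There are two double roots whose orders sum to $3$, so the orders are $1$ and $2$. The fibre of $W$ consists of the two smooth rational curves $y=\pm3i(v^2-1)$, meeting in two points, one of which is an $A_1$-point of $W$. Resolving it gives a triangle $I_3$.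
* $m=\omega,\omega^2$. Here $I=144\cdot9m\ne0$, so there is no triple root. And $Q_m$ is not a square: since $\lambda\ne0$ and the $v^3$-coefficient is $0$, a square would have zero $v$-coefficient, whereas $-8\eta\ne0$. So there is exactly one double root, it is finite, and its order is $3$. The fibre of $W$ is an irreducible rational curve with one node, and the node is an $A_2$-point of $W$. Resolving inserts two curves: $I_3$.
* $m=\infty$. Here $Q_m/m^2\to12v^2-72v+108=12(v-3)^2$, with double roots $v=\infty$ and $v=3$. Near $v=\infty$, $W$ is
$$\hat y^2=(2\tau-11\tau^2)+(12+\cdots)z^2+(\cdots)z^3+(\cdots)z^4 .$$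
One can solve for $\tau$, so $W$ is smooth with local coordinates $(z,\hat y)$. The order at $v=\infty$ is $1$, hence the order at $v=3$ is $2$, an $A_1$-point. The fibre of $W$ has two smooth rational components meeting over $v=3$ and $v=\infty$, and the fibre of $H$ is $I_3$. At $z=\hat y=0$ two different components meet, with branches $\hat y=\pm\sqrt{12}\,z+\cdots$.

**Step 4: the double fibre at $m=11/2$.** Here the given equation degenerates, and we change coordinates to fill in the missing fibre. Put $\lambda=\sigma^2$, $v=X/\sigma$, $y=Y/\sigma$. Multiplying $y^2=Q_m(v)$ by $\sigma^2$ gives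
$$Y^2=X^4+6\xi X^2-8\sigma\eta X+3g .$$
At $\sigma=0$ we have $\xi=-\frac{39}2$ and $g=3456$, so the right side is $X^4-117X^2+10368$. As a quadratic in $X^2$ it has discriminant $13689-41472\ne0$ and nonzero constant term, so it has four distinct roots. This is a smooth family of genus one curves over a disc $|\sigma|<\varepsilon$. The involution
$$\iota:(\sigma,X,Y)\mapsto(-\sigma,-X,-Y)$$
preserves it, because $\xi,\eta,g$ depend on $\sigma^2$ only. It is free. A fixed point has $\sigma=0$ and $X\in\{0,\infty\}$. At $X=0$, $Y^2=3g\ne0$ and $Y\mapsto-Y$. At $X=\infty$ the two points $Y/X^2=\pm1$ are exchanged. So the quotient by $\iota$ is smooth. Since $m-\frac{11}2=\sigma^2/2$ and the quotient map is étale, the central fibre of the quotient is $2f_a$ with $f_a$ a smooth elliptic curve. Over $\lambda\ne0$ the family is the pullback of $W$ under $\lambda=\sigma^2$, and $\iota$ is the deck involution fixing $v$ and $y$, so the quotient is $W$ there. Both pieces are proper over the base. Gluing gives a smooth compact connected surface $\varphi:H\to\mathbb P^1$.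

**Step 5: invariants of $H$.** We record what is needed later. No fibre contains a $(-1)$-curve, so $H$ is a relatively minimal elliptic surface. Its non-smooth fibres are $2f_a$ and four $I_3$'s, at $m=\infty,1,\omega,\omega^2$. Write $F$ for the fibre class and $F_b$ for the (reduced) fibre at $b:=\{m=\infty\}$. Then $e(H)=12$, $K_H^2=0$, $\chi(\mathcal O_H)=1$, and the canonical bundle formula gives $K_H\sim-F+f_a$. As $F\sim2f_a$,
$$K_H\sim-f_a,\qquad 2K_H\sim-F. \tag{6}$$

## 5. A bisection through a corner

**Step 6: the curve $C'$.** This curve will become the $(-3)$-curve. Let $C'=\{v=\infty\}$, that is, $\hat y^2=\lambda$. We check that it is a smooth rational curve, and find where it meets the singular fibres.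

Over finite $m\in U$, $\lambda\ne0$, so $C'$ is off the branch curve, lies in the smooth locus of $W$, and is étale over the base. Near $m=\infty$ it is $\{z=0\}$ in the coordinates $(z,\hat y)$, smooth. Near $m=11/2$, $y/v^2=\sigma Y/X^2$, so $C'$ is the image of the section $X=\infty$, $Y/X^2=1$; the other section is exchanged with this one by $\iota$. Hence $C'$ is smooth there with parameter $\sigma$. Altogether $C'$ is an irreducible double cover of $\mathbb P^1_m$ branched exactly over $m=11/2$ and $\infty$. So $C'\cong\mathbb P^1$ and $C'\cdot F=2$. By (6) and adjunction,
$$C'\cdot f_a=1,\qquad K_H\cdot C'=-1,\qquad C'^2=-1 .$$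
It meets the triangles as follows.

* At $b$: only at the node $z=\hat y=0$, transversally to both branches $\hat y=\pm\sqrt{12}z+\cdots$, since $C'=\{z=0\}$.
* At $m=1$: it meets the two components $y=\pm3i(v^2-1)$ once each, at points over $v=\infty$, which are not nodes. It misses the third component.
* At $m=\omega,\omega^2$: it meets one component, the strict transform of the nodal curve, in two points that are not nodes. It misses the other two.

**Step 7: $H$ is rational.** This gives a unimodular lattice to work in. Since $(C'+F)^2=-1+4=3>0$, $H$ is projective. By (6), $-K_H$ and $-2K_H$ are linearly equivalent to nonzero effective divisors, so $h^0(K_H)=h^0(2K_H)=0$. With $\chi=1$ also $q=0$, and $H$ is rational by Castelnuovo's criterion. Hence $\Lambda:=\operatorname{Pic}(H)=H^2(H,\mathbb Z)$ is a unimodular lattice of signature $(1,9)$.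

## 6. A ternary code, and a divisor divisible by three

We want a triple cover of $H$ ramified along $F_b$. The first idea is to take a cube root of an equation of $F_b$ alone, which requires $F_b\sim3N$. That is impossible: $F_b\cdot C'=2$ is not divisible by $3$. The remedy is to add chains of $(-2)$-curves with coefficients $1,2$. After the chains are contracted to $A_2$-points, the cover has no ramification curve there. What must be shown is that three such chains correct $F_b$ exactly.

**Step 8: the code.** We find a divisibility by $3$ among the components of the three triangles at $m=1,\omega,\omega^2$. The lattice $\langle K_H,C'\rangle$ has Gram matrix $\begin{pmatrix}0&-1\\-1&-1\end{pmatrix}$, of determinant $-1$. So it is unimodular of signature $(1,1)$, and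
$$E:=\langle K_H,C'\rangle^\perp$$
is unimodular and negative definite of rank $8$. It is even, because $x^2\equiv x\cdot K_H=0\pmod 2$ for $x\in E$.

For a component $\beta$ of a triangle put $\beta'=\beta+(\beta\cdot C')K_H$. As $\beta\cdot K_H=0$, $K_H^2=0$ and $K_H\cdot C'=-1$, we get $\beta'\cdot K_H=0$ and $\beta'\cdot C'=\beta\cdot C'-\beta\cdot C'=0$, so $\beta'\in E$. The $\beta'$ have the same mutual intersection numbers as the $\beta$, and the three $\beta'$ of one triangle sum to $F+2K_H=0$. So
$$L:=A_2(-1)^{\oplus4}\subset E,\qquad [E:L]=\sqrt{81}=9 ,$$
one summand for each triangle. Then $E/L$ is a $2$-dimensional subspace of $L^*/L=\mathbb F_3^4$. A word of weight $k$ in it has norm $\equiv-\frac{2k}3\pmod 2$. Since $E$ is even, $3\mid k$, so every nonzero word has weight exactly $3$. The words vanishing at the coordinate $b$ form a subspace of dimension at least $1$. So there is a nonzero word vanishing at $b$, and it is nonzero at each of the other three coordinates.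

**Step 9: orientations and labels.** We turn the word into an explicit divisor. Label the components of a triangle cyclically by $0,1,2$. The element $\frac13(\beta_1'+2\beta_2')$ pairs with $\beta_1'$ to $0$ and with $\beta_2'$ to $-1$, so it lies in $A_2(-1)^*$. It is not in $A_2(-1)$, so it represents a nonzero class. Cyclic relabelling does not change the class:
$$(\beta_0'+2\beta_1')-(\beta_1'+2\beta_2')=\beta_0'+\beta_1'-2\beta_2'=-3\beta_2' .$$
Reversing the cyclic orientation changes its sign, since $\beta_2'+2\beta_1'=-(\beta_1'+2\beta_2')+3(\beta_1'+\beta_2')$. Let $i=1,2,3$ stand for the triangles at $m=1,\omega,\omega^2$. For a suitable orientation of each of them, and any cyclic labelling compatible with it,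
$$\sum_{i=1}^3(\beta_{i1}'+2\beta_{i2}')\in3E .$$
Choose the labels so that at $i=1$ the component missed by $C'$ is $\beta_{12}$ (so $C'\cdot\beta_{10}=C'\cdot\beta_{11}=1$), and at $i=2,3$ the component met by $C'$ is $\beta_{i0}$. Then $\beta'_{11}=\beta_{11}+K_H$, while $\beta_{12}$ and $\beta_{i1},\beta_{i2}$ for $i=2,3$ are unchanged by the prime. Hence $\sum_i(\beta_{i1}+2\beta_{i2})+K_H\in3\Lambda$. Since $F_b\sim-2K_H\equiv K_H\pmod{3\Lambda}$,
$$M:=F_b+\sum_{i=1}^3(\beta_{i1}+2\beta_{i2})\ \sim\ 3N\qquad\text{for some divisor }N. \tag{7}$$
As a check, $M\cdot C'=2+1=3$.

## 7. The triple cover and its fibres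

**Step 10: construction of $X$.** Choose $h\in\mathbb C(H)$ with $\operatorname{div}(h)=M-3N$. Multiplying $h$ by a cube replaces $N$ by any linearly equivalent divisor, in particular by one not containing a given curve. Contract the chains $\beta_{i1}\cup\beta_{i2}$ to $A_2$-points $a_1,a_2,a_3$ to get $H\to\bar H$; by Artin's theorem $\bar H$ is projective. Let $\pi:\bar X\to\bar H$ be the normalization of $\bar H$ in $\mathbb C(H)(\sqrt[3]h)$. This field has degree $3$ over $\mathbb C(H)$, since $h$ has order $\equiv1\pmod 3$ along the components of $F_b$ and so is not a cube. It is Galois with group $\mu_3$.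

We need the local structure of $\pi$. By Section 2:

* off $F_b\cup\{a_1,a_2,a_3\}$, $h$ is a unit times a cube, and $\pi$ is étale;
* at smooth points of $F_b=\{x=0\}$, $\bar X$ is $w^3=x$: smooth, totally ramified along $F_b$;
* at a node of $F_b=\{xy=0\}$, $\bar X$ is $w^3=xy$: an $A_2$-point.

At $a_i$, let $B$ be a small neighbourhood identified with a neighbourhood of $0$ in $\mathbb C^2_{u,v}/\mu_3$ (weights $1,2$), and let $\tilde B\subset H$ be its preimage. Over $B\setminus a_i=\tilde B\setminus(\beta_{i1}\cup\beta_{i2})$ the cover is étale, and $\pi_1(B\setminus a_i)=\mathbb Z/3$. It is not trivial. On a small disc crossing $\beta_{i1}$ transversally at a general point, $h$ has order $\equiv1\pmod3$ at the centre and no other zero or pole, so going once around the centre multiplies $\sqrt[3]h$ by a primitive cube root of unity. A nontrivial $\mathbb Z/3$-cover of a space with fundamental group $\mathbb Z/3$ is its universal cover. A normal finite cover of $B$ is determined by its restriction to $B\setminus a_i$. Hence there is one point of $\bar X$ over $a_i$, and near it $\bar X$ is smooth and $\pi$ is the quotient map $\mathbb C^2_{u,v}\to\mathbb C^2_{u,v}/\mu_3$.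

So $\bar X$ has exactly three singular points, the $A_2$-points over the nodes of $F_b$. Let $X\to\bar X$ be their minimal resolution. $X$ is a smooth compact surface whose function field has transcendence degree $2$, hence projective. Let $\psi:X\to\mathbb P^1$ be induced by $\varphi$, with fibre class $F_X$.

**Step 11: the fibres of $\psi$ are connected.** This makes $\psi$ an elliptic fibration. A general fibre of $\psi$ is an étale $\mathbb Z/3$-cover of an elliptic curve, with $\mu_3$ acting transitively on its components. If it were disconnected it would have three components, and the Stein factorization of $\psi$ would go through a connected cyclic cover $R\to\mathbb P^1$ of degree $3$. If this were ramified over some $t\ne b$, it would be totally ramified there, and the pullback of the point $t$ to $\bar X$ would be divisible by $3$ as a divisor. But over $t\ne b$, $\pi$ is étale in codimension one, and the coefficients of the fibres of $\bar H$ are $1$ or $2$. So $R\to\mathbb P^1$ would be ramified at most over $b$. Since $\mathbb P^1\setminus\{b\}$ is simply connected, the cover would split over it, contradicting that $R$ is connected.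

**Step 12: the list of fibres.** We need their multiplicities and Euler numbers.

* Over a smooth fibre of $\varphi$: a connected étale cover of it, so smooth elliptic.
* Over $m=11/2$: the preimage $\hat f_a$ of $f_a$ is a connected étale cover, smooth elliptic, and the fibre is $2\hat f_a$.
* Over $m^3=1$: the fibre is the preimage of the image of $\beta_{i0}$. Take $N\not\supset\beta_{i0}$. Off the point over $a_i$, the fibre is the étale triple cover of $\beta_{i0}\setminus\{2\text{ points}\}\cong\mathbb C^*$ given by $\sqrt[3]{h|_{\beta_{i0}}}$. At the punctures $\beta_{i0}\cap\beta_{i1}$ and $\beta_{i0}\cap\beta_{i2}$ the orders of $h|_{\beta_{i0}}$ are $\equiv1$ and $2\pmod 3$. So the cover is connected, hence $\cong\mathbb C^*$. The fibre is irreducible and reduced, with Euler number $0+1=1$.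
* Over $b$: at a smooth point of $F_b$ the parameter $\tau$ is a unit times $x=w^3$, and at a node it is a unit times $xy=w^3$. By Section 2, on the resolution of $w^3=xy$ the function $w$ vanishes to order exactly $1$ along the two exceptional curves and the two branches. So $\psi^*(b)=3f_b$ with $f_b$ reduced. The preimage of each component of $F_b$ is totally ramified over it, maps isomorphically to it, and stays smooth in the resolution. At each of the three nodes a chain of two exceptional curves is inserted. So $f_b$ is a cycle of $3+6=9$ smooth rational curves. Each component $\Gamma$ meets two others once each, and $\Gamma\cdot f_b=0$ gives $\Gamma^2=-2$.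

The nine-gon of Section 1 has appeared.

## 8. The equation $6K_X\sim F_X$ and its consequences

**Step 13: non-rationality.** We compute the canonical class. Let $\bar B$ be the reduced preimage of $F_b$, so $3\bar B=\pi^*F_b$. The only ramification curve is $\bar B$, of index $3$, so $K_{\bar X}=\pi^*K_{\bar H}+2\bar B$. Since $H\to\bar H$ is crepant, (6) gives $2K_{\bar H}\sim-F$. Thus $6K_{\bar X}\sim-3\pi^*F+12\bar B=-3\pi^*F+4\pi^*F_b$. Since $X\to\bar X$ is crepant,
$$6K_X\sim-3F_X+4F_X=F_X . \tag{8}$$
So $h^0(6K_X)\ge2$ and $X$ is not rational. Also $K_X^2=0$ and $e(X)=9+1+1+1=12$, hence $\chi(\mathcal O_X)=1$.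

**Step 14: no effective divisor is $\equiv\frac16F_X$.** This is the tool for $p_g=0$ and for torsion. Suppose $G$ is effective with $G\equiv\frac16F_X$. Then $G\cdot F_X=0$, so $G$ is vertical, and $G^2=0$. Each part of $G$ in a single fibre has square $\le0$, so each has square $0$. By Zariski's lemma it is a nonnegative rational multiple of the fibre. In each fibre the greatest common divisor of the coefficients is $1$, except $2$ at $m=11/2$ and $3$ at $b$. So
$$G\equiv\left(n+\tfrac k2+\tfrac l3\right)F_X,\qquad n,k,l\in\mathbb Z_{\ge0},$$
and $6n+3k+2l=1$, which is impossible.

**Step 15: $p_g=q=0$ and $H_1(X,\mathbb Z)=0$.** By (8), $K_X\equiv\frac16F_X$, so Step 14 gives $p_g(X)=0$, and $\chi=1$ gives $q=0$. Let $\epsilon\ne0$ be a torsion class in $\operatorname{Pic}(X)$. By Riemann–Roch and Serre duality,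
$$h^0(\epsilon)+h^0(K_X-\epsilon)\ge\chi(\epsilon)=\chi(\mathcal O_X)=1 .$$
But $h^0(\epsilon)=0$, since an effective numerically trivial divisor is $0$, and $h^0(K_X-\epsilon)=0$ by Step 14. This is a contradiction, so $\operatorname{Pic}(X)$ is torsion-free. Because $p_g=q=0$, the exponential sequence gives $\operatorname{Pic}(X)=H^2(X,\mathbb Z)$. The torsion of $H^2(X,\mathbb Z)$ is isomorphic to that of $H_1(X,\mathbb Z)$, and $b_1=2q=0$, so $H_1(X,\mathbb Z)=0$. Moreover $b_2(X)=e(X)-2=10$, and $H_2(X,\mathbb Z)$ is a unimodular lattice.

## 9. The bisection lifts to a smooth $(-3)$-curve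

**Step 16: the lift is rational.** By the choice of labels, $C'$ meets $\operatorname{Supp}M$ exactly at $p_b$, the node of $F_b$, with local intersection number $2$, and at $p_1=C'\cap\beta_{11}$, with local intersection number $1$; $p_1$ is not a node of the fibre. Choose $N\not\supset C'$. Over $C'\setminus\{p_b,p_1\}$ the cover $\pi$ is the étale cover given by $\sqrt[3]{h|_{C'}}$, and $h|_{C'}$ has orders $\equiv2,1\pmod3$ at $p_b,p_1$. So this cover is connected and totally ramified at exactly the two points, and its smooth completion is $\mathbb P^1$. Let $C\subset X$ be the closure of the preimage of $C'\setminus\{p_b,p_1\}$. Its normalization is $\mathbb P^1$, with one branch over each of $p_b,p_1$, and $C$ is smooth elsewhere. It remains to check smoothness over $p_1$ and $p_b$.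

**Step 17: good coordinates at $a_1$.** In order to compute over $p_1$ we want coordinates $u,v$ (weights $1,2$) at $a_1$ in which the two branches of $\beta_{10}$ are the strict transforms of $\{u=0\}$ and $\{v=0\}$. Start from any identification of $B$ with $\mathbb C^2/\mu_3$, and let $\Phi(u,v)$ be the pullback of the fibre parameter $s=m-1$. It is invariant and vanishes at $0$, so it is a power series without constant term in $uv,u^3,v^3$, say $\Phi=\alpha uv+\beta u^3+\gamma v^3+\cdots$, the dots being products of at least two of these three monomials. By (1), near $e_1\cap e_2$ we have $\Phi=pq\,(\alpha+\cdots)$, the dots vanishing at $p=q=0$. The point $e_1\cap e_2$ is the node $\beta_{11}\cap\beta_{12}$, where only these two components of the reduced fibre meet, so there $s=pq\cdot$unit. Hence $\alpha\ne0$. So $\{\Phi=0\}$ consists of two smooth branches, tangent to $\{u=0\}$ and $\{v=0\}$ respectively. The action preserves both tangent lines, so each branch is $\mu_3$-stable. Let $u+\cdots$ generate the ideal of the first branch. This ideal is $\mu_3$-stable, so the weight-one part of the generator is again in it. That part has the same linear term $u$, so it also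 generates the ideal. Replace $u$ by it, and likewise $v$ by the weight-two part of a generator for the second branch. In the new coordinates $s=uv\cdot$unit, as wanted. Minimal resolutions are unique, so $\tilde B$ is still the resolution described in Section 2.

**Step 18: smoothness at $p_1$.** $C'$ is transversal to $\beta_{11}$ at $p_1$, because their intersection number is $1$. The point $p_1$ lies on neither $\beta_{10}$ nor $\beta_{12}$, so none of $u^3,v^3,uv$ vanishes near $p_1$ except along $\beta_{11}$. Therefore, in a local parameter $c$ of $C'$ at $p_1$, the functions $(u^3,v^3,uv)$ have orders $(1,2,1)$ or $(2,1,1)$. On the totally ramified lift, $c$ has order $3$ in the parameter $\theta$. So $u$ (respectively $v$) has order $1$ in $\theta$, and the lift is smooth.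

**Step 19: smoothness and position at $p_b$.** Here $\bar X$ is $w^3=xy$, and $C'$, being transversal to both branches, is $y=c(x)x$ with $c(0)\ne0$. On the lift $w^3=c\,x^2$, so it is parametrized by
$$x=\theta^3,\qquad w=c^{1/3}\theta^2,\qquad y=c\,\theta^3 .$$
In the middle chart (1) of the resolution, $p=x/w=c^{-1/3}\theta$ and $q=y/w=c^{2/3}\theta$. Call the two exceptional curves over $p_b$, namely $\{p=0\}$ and $\{q=0\}$, $e'$ and $e''$. So $C$ is smooth there, passes through $e'\cap e''$, and is transversal there to both $e'$ and $e''$.

**Step 20: the numbers.** Thus $C\cong\mathbb P^1$. Since $C$ has degree $3$ over $C'$ and $C'$ has degree $2$ over $\mathbb P^1$, $F_X\cdot C=6$. By (8), $K_X\cdot C=\frac16\cdot6=1$, so $C^2=-2-1=-3$. Finally $C\cdot f_b=\frac13\cdot6=2$, and the point $e'\cap e''$ already accounts for $C\cdot e'+C\cdot e''\ge2$. So $C$ meets $f_b$ only there, with $C\cdot e'=C\cdot e''=1$.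

## 10. Contracting a chain of determinant $19$

**Step 21: the surface $S$.** We now carry out the contraction of Section 1. Write the cycle $f_b$ as $\Theta_0=e',\ \Theta_1=e'',\ \Theta_2,\dots,\Theta_8$ in cyclic order, and $D=C+\Theta_1+\cdots+\Theta_8$. By Step 20, $C$ meets $\Theta_1$ once, transversally, and none of $\Theta_2,\dots,\Theta_8$. So $D$ is a normal crossing chain with self-intersections $(-3,(-2)^8)$. Deleting $C$ leaves a chain of eight $(-2)$-curves, of determinant $9$ up to sign; deleting $\Theta_1$ too leaves seven, of determinant $8$. So $D$ is negative definite with determinant, up to sign,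
$$3\cdot9-8=19,\qquad\text{and}\qquad \frac{19}9=3-\frac1{9/8},\quad \frac98=[2,2,2,2,2,2,2,2].$$
Hence the contraction $X\to S$ of $D$ has a single singular point, of type $\frac1{19}(1,9)$. This is a rational singularity, so $S$ is projective by Artin's theorem. There is no $(-1)$-curve in $D$, so $X$ is the minimal resolution of $S$. As $X$ is not rational, $S$ is not rational.

**Step 22: $H^2(S,\mathbb Q)\cong\mathbb Q$.** This is the count of Section 3. In
$$0=H^1(D,\mathbb Q)\to H^2(X,D;\mathbb Q)=H^2(S,\mathbb Q)\to H^2(X,\mathbb Q)=\mathbb Q^{10}\to H^2(D,\mathbb Q)=\mathbb Q^9$$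
the last map is onto, because the classes of the components of $D$ restrict to $D$ by their intersection matrix, which is nondegenerate. So the kernel has dimension $1$.

It remains to prove that $S^0=X\setminus D$ is simply connected.

## 11. An ample curve, a solvable group, and a perfect quotient

The homological part comes first.

**Step 23: $H_1(S^0,\mathbb Z)=0$.** Let $D_1,\dots,D_9$ be the components of $D$. Duality gives $H_2(X,X\setminus D)\cong H^2(D)=\mathbb Z^9$, and in the exact sequence
$$H_2(X)\to H_2(X,X\setminus D)\cong\mathbb Z^9\to H_1(X\setminus D)\to H_1(X)=0$$
the first map is $x\mapsto(x\cdot D_i)_i$. Let $R=\langle D_i\rangle\subset H_2(X,\mathbb Z)$. Its discriminant is $\pm19$. If $R$ had index $k$ in its saturation, $k^2$ would divide $19$, so $R$ is primitive. For a primitive sublattice of a unimodular lattice, $H_2(X,\mathbb Z)\to\operatorname{Hom}(R,\mathbb Z)$ is onto. Hence $H_1(S^0,\mathbb Z)=0$.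

This shows that $\pi_1(S^0)$ is perfect, and it stops there: a perfect group need not be trivial. A computation over the base of $\psi$ would have to follow the six-section $C$ as it moves in the fibres. We take another route: bound $\pi_1(S^0)$ from above by a group in which perfect quotients are trivial. The omitted side $\Theta_0$ provides it.

**Step 24: a Lefschetz surjection.** The aim is to show that $\pi_1(S^0)$ comes from a neighbourhood of $T:=D\cup\Theta_0$. Let $Z\subset S$ be the image of $\Theta_0$. A positive multiple of $Z$ is Cartier. As $H^2(S,\mathbb Q)=\mathbb Q$ and $Z$ has positive degree with respect to an ample class, $Z$ is numerically a positive multiple of an ample class, so $Z$ is ample. It contains the singular point, because $\Theta_0$ meets $D$. So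
$$V:=S\setminus Z=X\setminus T$$
is a smooth affine surface. Let $\phi:V\to[0,\infty)$ be the squared distance from a general point in a closed embedding $V\subset\mathbb C^n$. It is a proper Morse function with all indices $\le2$.

Let $N$ be a neighbourhood of $T$ in $X$ with $N\setminus D$ path connected. Since $X\setminus\operatorname{int}N$ is a compact subset of $V$, there is a regular value $r$ of $\phi$ with
$$U_r:=X\setminus\{\phi<r\}\subset N ,$$
where $\{\phi<r\}$ denotes a subset of $V$. Using $-\phi$, the compact manifold $\{\phi\le r\}$ is obtained from a collar of its boundary $\{\phi=r\}$ by attaching finitely many handles of index $\ge4-2=2$. So $X\setminus D$ is obtained from $U_r\setminus D$ by attaching handles of index $\ge2$. The attaching regions of such handles are connected, so the number of components does not change and $U_r\setminus D$ is connected. By van Kampen, $\pi_1(U_r\setminus D)\to\pi_1(X\setminus D)$ is onto. This map factors through $\pi_1(N\setminus D)$, so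
$$\pi_1(N\setminus D)\to\pi_1(S^0)\quad\text{is surjective.} \tag{9}$$

**Step 25: a good neighbourhood $N$.** We choose $N$ so that $\pi_1(N\setminus D)$ can be computed: a neighbourhood of $D$ with a tube along $\Theta_0$ attached. Identify a neighbourhood of the singular point with a neighbourhood of $0$ in $\mathbb C^2/\mu_{19}$, and let $\rho$ be the function near $D$ induced by the squared norm on $\mathbb C^2$. For small $\varepsilon$ put $N_D=\{\rho\le\varepsilon^2\}$. Then $N_D\setminus D\cong(\bar B_\varepsilon\setminus0)/\mu_{19}$, where $\bar B_\varepsilon\subset\mathbb C^2$ is the closed ball of radius $\varepsilon$, so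
$$\pi_1(N_D\setminus D)=\langle z\rangle\cong\mathbb Z/19 .$$

$\Theta_0$ meets $D$ exactly in $p_0=\Theta_0\cap\Theta_1$ (which lies on $C$) and $p_1'=\Theta_0\cap\Theta_8$. Near either point, lift the punctured germ of $\Theta_0$ to $\mathbb C^2\setminus0$ after passing to a finite cover. A local parameter of $\Theta_0$ can be written $\theta^d$ so that the germ lifts to a parametrized germ $\theta\mapsto a\theta^k+\cdots$ in $\mathbb C^2$ with $a\ne0$. Then $\rho|_{\Theta_0}=|a|^2|\theta|^{2k}(1+O(|\theta|))$ has positive radial derivative for small $\theta\ne0$. Since $N_D$ shrinks to $D$ as $\varepsilon\to0$, for small $\varepsilon$ the set $\Theta_0\cap N_D$ consists of two closed discs around $p_0$ and $p_1'$, and $\Theta_0$ is transversal to $\partial N_D$. So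
$$A:=\Theta_0\setminus\{\rho<\varepsilon^2\}$$
is a sphere minus two open discs, a compact annulus, neatly embedded in the manifold with boundary $X\setminus\{\rho<\varepsilon^2\}$. Its normal bundle is an oriented plane bundle over an annulus, hence trivial. So $A$ has a closed tubular neighbourhood $P\cong A\times\bar\Delta$ in $X\setminus\{\rho<\varepsilon^2\}$, with $\bar\Delta$ a closed disc and $P\cap\partial N_D=\partial A\times\bar\Delta$. Put $N=N_D\cup P$. This is a neighbourhood of $T$, and $N\setminus D=(N_D\setminus D)\cup P$ is connected.

**Step 26: a presentation of $\pi_1(N\setminus D)$.** The space $N\setminus D$ is glued from $N_D\setminus D$ and $P\simeq S^1$ along the two disjoint solid tori $\partial A\times\bar\Delta$, and the core of each generates $\pi_1(P)=\pi_1(A)=\langle\alpha\rangle\cong\mathbb Z$. Apply van Kampen after thickening by collars. Gluing along the first solid torus identifies $\alpha$ with the class $z^i$ of the boundary circle at $p_0$. Gluing along the second adds a generator $s$, a loop through $P$ returning through $N_D\setminus D$, and the relation that $s\alpha s^{-1}$ is the class $z^j$ of the circle at $p_1'$: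
$$\pi_1(N\setminus D)=\langle z,\alpha,s\mid z^{19}=1,\ \alpha=z^i,\ s\alpha s^{-1}=z^j\rangle=\langle z,s\mid z^{19}=1,\ sz^is^{-1}=z^j\rangle . \tag{10}$$
Here $z^i,z^j$ are, up to inversion, the classes in $\pi_1(N_D\setminus D)$ of the boundary circles of the discs of $\Theta_0\cap N_D$ around $p_0$ and $p_1'$. They do not depend on connecting paths, because that group is abelian. The group (10) maps onto $\mathbb Z$ by $z\mapsto0$, $s\mapsto1$. So it is infinite, and the surjection (9) alone does not finish the proof.

**Step 27: $19\nmid j$.** This makes $\langle z\rangle$ normal in the next step. Near $p_1'$ the curve $\Theta_0$ is transversal to $\Theta_8$ and meets no other component of $D$, so $z^{\pm j}$ is the class of a meridian of $\Theta_8$. We show that this meridian generates $\mathbb Z/19$.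

First, $H_1(N_D)=0$. By uniqueness of minimal resolutions, a neighbourhood of $D$ is isomorphic to one of the exceptional set in the toric minimal resolution $Y$ of $\mathbb C^2/\mu_{19}$. The scaling action of $\mathbb R_{>0}$ on $\mathbb C^2/\mu_{19}$ lifts to $Y$. Shrinking each point outside $N_D$ along its orbit until it reaches $\partial N_D$ shows that $N_D\hookrightarrow Y$ is a homotopy equivalence. Finally $Y$ contains a Zariski open $\mathbb A^2$, and the fundamental group of a nonempty Zariski open subset of a connected smooth variety surjects onto that of the variety, so $1=\pi_1(\mathbb A^2)\to\pi_1(Y)$ is onto.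

Hence $H_1(N_D\setminus D)$ is the cokernel of $H_2(N_D)\to H_2(N_D,N_D\setminus D)\cong\mathbb Z^9$. That is, it is generated by the meridians $\gamma_k$ of the $D_k$, and the image of the class of $D_k$ gives the relation
$$\sum_l(D_k\cdot D_l)\gamma_l=0\qquad\text{for every }k .$$
Number the chain from the far end: $D_1=\Theta_8$, $D_2=\Theta_7,\dots,D_8=\Theta_1$, $D_9=C$. The relation for $k=1$ is $-2\gamma_1+\gamma_2=0$, and for $2\le k\le8$ it is $\gamma_{k-1}-2\gamma_k+\gamma_{k+1}=0$. So $\gamma_k=k\gamma_1$ for all $k\le9$. (The last relation, $\gamma_8-3\gamma_9=0$, reads $-19\gamma_1=0$, as it should.) Thus $\gamma_1$ generates $H_1(N_D\setminus D)=\pi_1(N_D\setminus D)\cong\mathbb Z/19$, and $19\nmid j$.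

**Step 28: solvable and perfect, hence trivial.** We combine everything. Since $19$ is prime and $19\nmid j$, $z$ is a power of $z^j=sz^is^{-1}$, say $z=sz^{ni}s^{-1}$. So $s^{-1}zs=z^{ni}\in\langle z\rangle$, that is, $s^{-1}\langle z\rangle s\subseteq\langle z\rangle$. These are finite groups of equal order, so they are equal, and $\langle z\rangle$ is normal in $\pi_1(N\setminus D)$. The quotient is generated by $s$, hence cyclic. So $\pi_1(N\setminus D)$ is solvable. By (9), $\pi_1(S^0)$ is solvable. By Step 23 it is perfect. A solvable perfect group is trivial, so $\pi_1(S^0)=1$. This proves Theorem A and disproves the conjecture. $\blacksquare$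

## 12. Constraints on every counterexample: proof of Theorem B

Let $S$ satisfy the hypotheses of the conjecture and be non-rational. Let $\tilde S\to S$ be the minimal resolution, with exceptional set $E_{\mathrm{exc}}$, a disjoint union of trees of smooth rational curves.

**Step 1: $\tilde S$ is simply connected, $p_g=q=0$, $\kappa\ge0$.** This step uses both hypotheses at the level of the resolution. Removing a curve from a smooth surface induces a surjection on fundamental groups, so $\pi_1(S^0)\to\pi_1(\tilde S)$ is onto. Hence $\pi_1(\tilde S)=1$ and $q=0$. As $H^1(E_{\mathrm{exc}})=0$,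
$$H^2(S,\mathbb C)=\ker\bigl(H^2(\tilde S,\mathbb C)\to H^2(E_{\mathrm{exc}},\mathbb C)\bigr).$$
Suppose $\theta\ne0$ is a holomorphic $2$-form on $\tilde S$. It restricts to zero on curves, so $[\theta]$ and $[\bar\theta]$ lie in this kernel, and so does the pullback of an ample class. These three classes are of Hodge types $(2,0)$, $(0,2)$, $(1,1)$ and nonzero, hence independent in a $1$-dimensional space, a contradiction. So $p_g=0$. A surface with $\kappa=-\infty$ and $q=0$ is rational, so $\kappa(\tilde S)\ge0$.

**Step 2: $K_S$ is ample.** We exclude the other signs. As $H^2(S,\mathbb Q)=\mathbb Q$, $K_S$ is ample, anti-ample or $\equiv0$. Some $nK_{\tilde S}$ with $n>0$ is linearly equivalent to an effective divisor. Pushing forward, $nK_S$ is linearly equivalent to an effective Weil divisor, so $-K_S$ is not ample. Suppose $K_S\equiv0$. Then this effective divisor is $0$ and $nK_S\sim0$. A nontrivial torsion class in $\operatorname{Pic}(S^0)$ would give a connected nontrivial étale cover of $S^0$, so $K_S\sim0$. Then $S^0$ carries a nowhere vanishing holomorphic $2$-form, which extends to $\tilde S$ because quotient singularities are rational. This contradicts $p_g=0$.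

**Step 3: $\kappa\ne0$.** A minimal surface with $\kappa=0$ and $p_g=q=0$ is an Enriques surface, with $\pi_1=\mathbb Z/2$. But $\pi_1$ is a birational invariant of smooth projective surfaces, and $\tilde S$ is simply connected. So $\kappa(\tilde S)\in\{1,2\}$.

**Step 4: $\kappa=1$.** We determine the multiple fibres. The minimal model is elliptic over a curve, which is $\mathbb P^1$ since $q=0$. Let $m_1,\dots,m_k$ be the multiplicities of the multiple fibres. As $\chi(\mathcal O)=1$, the canonical bundle formula gives $K\equiv\bigl(-1+\sum(1-\frac1{m_i})\bigr)F$. Since $\kappa=1$, the coefficient is positive, and this forces $k\ge2$. The fundamental group surjects onto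
$$\pi_1^{\mathrm{orb}}(\mathbb P^1;m_1,\dots,m_k)=\langle c_1,\dots,c_k\mid c_i^{m_i}=1,\ c_1\cdots c_k=1\rangle .$$
If $k\ge3$ the orbifold is uniformizable, so each $c_i$ has order $m_i$ and the group is nontrivial. If $k=2$ the group is $\mathbb Z/\gcd(m_1,m_2)$. Since the surface is simply connected, $k=2$ and $\gcd(m_1,m_2)=1$.

**Step 5: $S$ is singular.** This is the smooth case promised in Section 3. If $S$ were smooth, then $b_1=0$ and $b_2=1$ give $e(S)=3$. With $\chi(\mathcal O)=1$, Noether's formula gives $K_S^2=12-3=9=3e(S)$, and $K_S$ is ample by Step 2. By Yau's theorem $S$ would be a ball quotient, with infinite $\pi_1$. But $S=S^0$ is simply connected, a contradiction. $\blacksquare$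

The surface of Theorem A realizes $\kappa(\tilde S)=1$ with multiplicities $(2,3)$ and the smallest possible number of singular points, one. Whether $\kappa(\tilde S)=2$ can occur is not decided here and is not needed for the disproof.
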